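
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A restrained structure with a definable bijection\\ from the line onto the plane}


\begin{abstract}
A definably complete expansion of an ordered field is called restrained if definable images in the line of definable discrete sets are nowhere dense. It was conjectured that in such a structure a definable map cannot raise the dimension of a $\mathcal D_\Sigma$ set. We disprove this. To an o-minimal expansion $\mathcal K$ of an ordered field $K$, in a language of size at most $|K|$, we add a sufficiently generic bijection $F:K\to K^2$. We prove that the closure of every set definable in $(\mathcal K,F)$ is already definable in $\mathcal K$. It follows that $(\mathcal K,F)$ is definably complete, that its definable discrete sets are finite, and that it is restrained, although $F$ maps the line onto the plane. Starting from the real field we obtain a counterexample on $\mathbb R$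 in which every definable open set is semialgebraic. We also describe how the conjectured inequality behaves for each $\mathcal D_\Sigma$ set of the new structure, and note that in every restrained structure it holds for finite unions of definable discrete sets.
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

Let $\mathbb K$ be an expansion of an ordered field. \emph{Definable} means definable in $\mathbb K$ with parameters from $\mathbb K$, and $\mathbb K^p$ carries the product of the order topologies. Boxes are products of nonempty open intervals. By convention $\mathbb K^0$ is a point.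

We call $\mathbb K$ \emph{definably complete}, or a \emph{DC structure}, if every definable subset of $\mathbb K$ has a supremum and an infimum in $\mathbb K\cup\{\pm\infty\}$. Every expansion of the real field is a DC structure.

\begin{definition}
A DC structure $\mathbb K$ is \emph{restrained} if, for every $p$, every definable discrete set $D\subseteq\mathbb K^p$ and every definable function $g:\mathbb K^p\to\mathbb K$, the set $g(D)$ is nowhere dense in $\mathbb K$.
\end{definition}

If an expansion of the real field defines $\mathbb Z$, it is not restrained: the set $\mathbb Z^2$ is discrete, and the definable function sending $(a,b)$ to $a/b$ if $b\neq0$ and to $0$ otherwise maps it onto $\mathbb Q$. At the other extreme, in an o-minimal structure definable discrete sets are finite, so o-minimal expansions of ordered fields are restrained. (Recall that a structure expanding a dense linear order is o-minimal if its definable subsets of the line are the finite unions of points and intervals.)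

\begin{definition}
For $p\ge1$, a set $X\subseteq\mathbb K^p$ is $\mathcal D_\Sigma$ if $X=\bigcup_{r>0,\,s>0}X(r,s)$ for a definable family $\{X(r,s):r,s>0\}$ of closed and bounded subsets of $\mathbb K^p$ such that $X(r,s)\subseteq X(r',s')$ whenever $r\le r'$ and $s\ge s'$.
\end{definition}

This is a definable version of a countable increasing union of compact sets. The parameter $r$ exhausts unbounded sets, as in $\mathbb K=\bigcup[-r,r]$, and $s$ exhausts sets that are not closed, as in $(0,1)=\bigcup[s,1-s]$.

\begin{definition}
Let $X\subseteq\mathbb K^p$ be definable. If $X=\emptyset$, then $\dim(X)=-\infty$. Otherwise $\dim (X)$ is the largest $d$ such that $\pi(X)$ has nonempty interior in $\mathbb K^d$ for some coordinate projection $\pi:\mathbb K^p\to\mathbb K^d$.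
\end{definition}

\subsection{The conjecture}

The following conjecture is from Fornasiero \cite{F}.

\begin{conjecture}\label{conj}
Let $\mathbb K$ be restrained, let $C\subseteq\mathbb K^m$ be a $\mathcal D_\Sigma$ set, $m\ge1$, and let $f:C\to\mathbb K^n$ be definable, but not necessarily continuous, $n\ge1$. Then $\dim(f(C))\le\dim(C)$. In particular, there is no surjective definable function from $\mathbb K^n$ onto $\mathbb K^{n+1}$.
\end{conjecture}

The o-minimal case suggests a positive answer, since there definable maps never raise dimension \cite{D}. Restrainedness also looks like a suitable hypothesis: it already prevents a definable map from spreading a discrete set out over an interval.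

There is, however, another way to look at the hypotheses. Definable completeness depends on definable subsets of the line only through their closures. We shall see that discreteness can also be controlled by closures of definable sets. A set-theoretic bijection $F:K\to K^2$ always exists. If it can be chosen so wild that it contributes only dense noise, then closures will not notice it, and the hypotheses of the conjecture will not notice it either. This is what happens.

\subsection{Results}

Fix an o-minimal expansion $\mathcal K$ of an ordered field $K$ in a language $L$ with $|L|\le|K|$, for example the real ordered field. We write \emph{$L(K)$-definable} for definable in $\mathcal K$ with parameters from $K$.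

\begin{theorem}\label{thm:closure}
There is a bijection $F=(F_1,F_2):K\to K^2$ such that in $\mathbb K:=(\mathcal K,F_1,F_2)$ the closure of every definable set is $L(K)$-definable. In particular, the open definable sets of $\mathbb K$ are exactly those of $\mathcal K$.
\end{theorem}

\begin{theorem}\label{thm:disproof}
Let $\mathbb K=(\mathcal K,F_1,F_2)$ be as in Theorem~\ref{thm:closure}. Then $\mathbb K$ is a DC structure, every definable discrete set in $\mathbb K$ is finite, and $\mathbb K$ is restrained. The set $C=K$ is $\mathcal D_\Sigma$ with $\dim (C)=1$, and $F:C\to K^2$ is definable and onto, so $\dim (F(C))=2>\dim (C)$. For every $n\ge1$ there is a definable bijection $K^n\to K^{n+1}$.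
\end{theorem}

Thus Conjecture~\ref{conj} and its last sentence are both false. Two supplements, not needed for the disproof, show how far they fail in $\mathbb K$, and what remains true in general.

\begin{theorem}\label{thm:B}
Let $\mathbb K$ be as in Theorem~\ref{thm:closure} and let $C\ne\emptyset$ be $\mathcal D_\Sigma$ in $\mathbb K$. Then exactly one of the following holds.
\begin{enumerate}
\item[(a)] $C$ is finite. Then $\dim (C)=0$, and $\dim (f(C))=0$ for all definable $f:C\to K^n$.
\item[(b)] $\dim (C)\ge1$, and for every $n\ge1$ there are a definable injection $K^n\to C$ and a definable surjection $C\to K^n$.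
\end{enumerate}
\end{theorem}

\begin{proposition}\label{prop:C}
Let $\mathbb K$ be any restrained structure. If $C\subseteq\mathbb K^m$ is a finite union of definable discrete sets and $f:C\to\mathbb K^n$ is definable, then $\dim (f(C))\le0$.
\end{proposition}

We do not settle whether the inequality holds for all $\mathcal D_\Sigma$ sets $C$ with $\dim (C)=0$ in arbitrary restrained structures.

\section{The idea on small cases}\label{sec:idea}

\begin{example}[A careless bijection]
Not every bijection will do. Choose a bijection $F:\mathbb R\to\mathbb R^2$ that sends each positive integer $n$ to $(0,n)$, maps $(-\infty,-1)$ onto $\{0\}\times(\mathbb R\setminus\{1,2,\dots\})$, and maps the rest of $\mathbb R$ onto $(\mathbb R\setminus\{0\})\times\mathbb R$; this is possible because the sets to be matched have the cardinality of the continuum. Then $\{x>0:F_1(x)=0\}$ is the set of positive integers, and quotients show as above that the expansion of the real field by $F$ is not restrained.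
\end{example}

To avoid such accidents we ask that $F$ solve as many equations $F(h(y))=g(y)$ as possible, with $h,g$ definable in $\mathcal K$ and $y$ in a prescribed open set. Let us see, over $\mathbb R$, what this gives.

\emph{One application of $F$.} Let $X=\{x:F_1(x)>0\}$ and let $I$ be an open interval. If the equation $F(y)=(1+y^2,y)$ has a solution $y\in I$, then $X$ meets $I$. If $F(y)=(-1-y^2,y)$ has a solution in $I$, then the complement of $X$ meets $I$. Thus solving both in every $I$ makes $X$ dense and codense, with closure $\mathbb R$.

\emph{Two applications.} To make $X=\{x:F_1(F_2(x))>0\}$ dense it suffices to solve in every $I$, with $y\in I$, two equations at once: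
\[
F(y)=(y,\,y+1),\qquad F(y+1)=(1+y^2,\,y).
\]

\emph{Which systems can one hope to solve?} A system $F(h_i(y))=g_i(y)$ may be hopeless in four ways. If $h_i$ is constant, its value $c$ has a prescribed image $F(c)$, which $g_i$ may omit. If $h_i=h_j$ but $g_i\ne g_j$ everywhere, then $F$ would not be a function. If $g_i$ is constant, then $h_i(y)$ must be the one preimage of its value, and $h_i$ may omit it. If $g_i=g_j$ but $h_i\neq h_j$ everywhere, then injectivity is violated. We call a system admissible when none of the four coincidences ($h_i$ constant, $h_i=h_j$, $g_i$ constant, $g_i=g_j$, where $i\ne j$) occurs on a nonempty open set, and we require $F$ to solve all admissible systems. The systems above are admissible: in the second one $y\ne y+1$, the second coordinates of the two right-hand sides differ, and no function involved takes a value twice.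

\emph{Quantifiers.} Sets defined with quantifiers over $F$ cannot be treated by writing down finitely many equations. Instead we pass to a saturated model and move points. Let $X$ be definable over $A$, where $A$ is a small set closed under the functions definable in $\mathcal K$ without parameters, under $F_1,F_2$ and under $J=F^{-1}$. Let $x\in X\setminus A$ be a single element, and let $W$ be an open interval all of whose points have the same properties as $x$, as far as $\mathcal K$ with parameters from $A$ can tell. We look for a map, respecting $\mathcal K$ and $F$ and fixing $A$, that sends $x$ into $W$. As a first step it has to send the triple $(x,F_1(x),F_2(x))$ to a triple of the same kind. Suppose, for instance, that $F(x)=(x+1,a)$ with $a\in A$. Then we need $y\in W$ with $F(y)=(y+1,a)$, and this system is admissible. If instead $x,F_1(x),F_2(x)$ are independent over $A$, we take three unknowns and the system $F(y_1)=(y_2,y_3)$, again admissible. The dangerous case is $F(x)=(a,a')\in A^2$, since then the right-hand side is constant. But it does not occur, because $x=J(a,a')$ would lie in $A$. The general principle is that the four coincidences correspond to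
\[
c\in A,\qquad c=c',\qquad F(c)\in A^2,\qquad F(c)=F(c')
\]
for the elements $c,c'\notin A$, $c\neq c'$, that are to be moved. The first two are excluded by assumption. The last two are then excluded because $F$ is a bijection and $A$ is closed under $J$. So the equations that must be transported always form admissible systems, and a back-and-forth argument applies. It shows that $X$ meets every such $W$, and from this that the closure of $X$ depends only on what $\mathcal K$ sees.

\section{Background}

\subsection{Model theory}

Let $T=\mathrm{Th}(\mathcal K)$, let $M\models T$ and $A\subseteq M$. A set or function is \emph{$A$-definable}, or $L(A)$-definable, if it is given by an $L$-formula with parameters from $A$. In this section everything refers to $L$. We write $\varphi(M^d)$ for the set defined by $\varphi$ in $M^d$. The type $\mathrm{tp}_L(b/A)$ of a tuple $b$ is the set of $L(A)$-formulas true of $b$. The definable closure $\mathrm{dcl}(A)$ consists of the elements $h(a)$, where $a$ is a finite tuple from $A$ and $h$ is a $\emptyset$-definable function. Here functions may be taken to be total, since a partial one can be extended by $0$. A map $\sigma:A\to A'$ between subsets of $M$ is \emph{$L$-elementary}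 if $\varphi(a)$ and $\varphi(\sigma(a))$ have the same truth value for all $L$-formulas $\varphi$ and tuples $a$ from $A$. If it is onto, it extends to an $L$-elementary bijection $\mathrm{dcl}(A)\to\mathrm{dcl}(A')$ by $h(a)\mapsto h(\sigma(a))$.

For an infinite cardinal $\lambda$, a structure is \emph{$\lambda^+$-saturated} if every finitely satisfiable set of formulas in at most $\lambda$ variables with at most $\lambda$ parameters is realized in it. (For one variable this is the usual definition; one gets $\lambda$ variables by extending to a complete type and realizing the variables one after the other.) Every structure has a $\lambda^+$-saturated elementary extension.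

\subsection{O-minimality}

Every model $M$ of $T$ is o-minimal. We use the following facts; see van den Dries \cite{D}, and Pillay--Steinhorn \cite{PS} for exchange. Let $A\subseteq M$.
\begin{itemize}
\item[(O1)] Every $A$-definable set is a finite disjoint union of $A$-definable cells. A cell of dimension $e$ is mapped homeomorphically by a coordinate projection onto an open cell in $M^e$. If an $A$-definable cell is not open, then on it some coordinate is an $A$-definable function of the preceding ones, or a constant in $\mathrm{dcl}(A)$. A definable subset of $M$ with empty interior is finite. Hence every infinite definable set has a coordinate projection to $M$ with nonempty interior.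
\item[(O2)] A definable set has finitely many definably connected components. Hence a definable function that is locally constant on a definable open set $O$ has a finite image on $O$.
\item[(O3)] For definable $Z\subseteq M^d$, the boundary $\mathrm{cl}(Z)\setminus\mathrm{int}(Z)$ has empty interior. The set of discontinuities of an $A$-definable function $M^d\to M$ is $A$-definable and has empty interior.
\item[(O4)] If $d\ge2$ and $B\subseteq M^d$ is definable with empty interior, then the fiber $B_t=\{z\in M^{d-1}:(t,z)\in B\}$ has nonempty interior in $M^{d-1}$ for only finitely many $t\in M$.
\item[(O5)] $\mathrm{dcl}$ is a pregeometry: if $c\in\mathrm{dcl}(A\cup\{b\})\setminus\mathrm{dcl}(A)$, then $b\in\mathrm{dcl}(A\cup\{c\})$. The elements of a finite $A$-definable subset of $M$ lie in $\mathrm{dcl}(A)$, since the order singles them out.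
\end{itemize}
A family $(b_i)$ is \emph{independent over $A$} if no $b_i$ lies in the definable closure of $A$ and the other $b_j$. By (O5), if $A=\mathrm{dcl}(A)\subseteq B=\mathrm{dcl}(B)$, every family in $B$ independent over $A$ extends to a \emph{basis} of $B$ over $A$, that is, an independent family $b$ over $A$ with $B=\mathrm{dcl}(A\cup b)$. Similarly, every finite tuple $x$ has a subtuple $x_I$, independent over $A$, such that all coordinates of $x$ lie in $\mathrm{dcl}(A\cup x_I)$.

\begin{lemma}\label{lem:star}
Let $b\in M^d$ be independent over $A$, $d\ge1$. Then $b$ lies in no $A$-definable set with empty interior. Moreover, if $Z\subseteq M^d$ is $A$-definable, then $b\in\mathrm{int}(Z)$ or $b\in\mathrm{int}(M^d\setminus Z)$.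
\end{lemma}

\begin{proof}
Decompose an $A$-definable set with empty interior into $A$-definable cells. None of them is open. If $b$ were in one of them, then by (O1) some coordinate of $b$ would be in the definable closure of $A$ and the preceding coordinates, contrary to independence. For the second claim, apply the first to the boundary of $Z$, using (O3).
\end{proof}

\section{Generic bijections}

\begin{definition}\label{def:adm}
Let $M\models T$ and $d,k\ge1$. A \emph{system} on a nonempty open $L(M)$-definable set $V\subseteq M^d$ consists of $L(M)$-definable functions $h_1,\dots,h_k:V\to M$ and $g_1,\dots,g_k:V\to M^2$. It is \emph{admissible} if none of the following subsets of $V$ has nonempty interior: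
\[
\{h_i=c\},\qquad\{h_i=h_j\},\qquad\{g_i=e\},\qquad\{g_i=g_j\}\qquad(c\in M,\ e\in M^2,\ i\neq j).
\]
Given $F:M\to M^2$, a \emph{solution} of the system is a point $y\in V$ with $F(h_i(y))=g_i(y)$ for all $i\le k$.
\end{definition}

The restriction of an admissible system to a nonempty open definable subset of $V$ is admissible.

Let $L_F=L\cup\{F_1,F_2\}$ with unary function symbols $F_1,F_2$. The theory $T_F$ consists of $T$, the statement that $F=(F_1,F_2)$ is a bijection from $M$ onto $M^2$, and
\begin{itemize}
\item[(G)] every admissible system has a solution.
\end{itemize}
This is a scheme of first-order sentences. Indeed, for fixed $d$, $k$ and fixed parameter-free $L$-formulas meant to define $V$, the $h_i$ and the $g_i$, we quantify over the parameters of these formulas. ``$V$ is nonempty and open'', ``$h_i,g_i$ are functions on $V$'' and admissibility are then first-order conditions, since open sets may be tested by boxes and $c,e$ are quantified over.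

\begin{lemma}\label{lem:exist}
There is a bijection $F:K\to K^2$ with $(\mathcal K,F)\models T_F$.
\end{lemma}

The bijection is built by transfinite recursion: we meet one requirement at a time, adding finitely many values. Each step must avoid coincidences with the values already chosen. Their number is less than $|K|$, and the claim in the proof says that so few coincidences cannot exhaust an open set.

\begin{proof}
Let $\kappa=|K|$, an infinite cardinal. A union of fewer than $\kappa$ finite sets has size less than $\kappa$. Every open interval has size $\kappa$: it contains a bounded one, and the latter is in bijection with $K$ by an affine map onto $(-1,1)$ and the inverse of $t\mapsto t/(1+|t|)$, a bijection $K\to(-1,1)$.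

\emph{Claim. A nonempty open $L(K)$-definable set $V\subseteq K^d$ is not covered by fewer than $\kappa$ $L(K)$-definable sets with empty interior.} We use induction on $d$ and may assume that $V$ is a box. For $d=1$ each of the covering sets is finite, so their union has size less than $\kappa=|V|$. For $d>1$ write $V=I\times V'$ with an interval $I$. For each covering set $B$, by (O4), only finitely many $t\in I$ give a fiber $B_t$ with nonempty interior. As $|I|=\kappa$, some $t\in I$ is such that every $B_t$ has empty interior. By induction the sets $B_t$ do not cover $V'$, so the sets $B$ do not cover $V$.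

Now list in a sequence of length $\kappa$ all admissible systems over $\mathcal K$, all $c\in K$ and all $e\in K^2$. There are at most $\kappa$ systems, because $|L|\le\kappa$; this is where the bound on $L$ is used. We construct an increasing chain of injective partial functions $F_\alpha$ from $K$ to $K^2$, $\alpha<\kappa$, starting with $F_0=\emptyset$ and taking unions at limits. To obtain $F_{\alpha+1}$ we treat the $\alpha$-th item of the list by adding finitely many pairs to $F_\alpha$. Thus $|\mathrm{dom}\,F_\alpha|=|\mathrm{ran}\,F_\alpha|<\kappa$ for all $\alpha$.
\begin{itemize}
\item Item $c\in K$: if $c\notin\mathrm{dom}\,F_\alpha$, add $(c,e)$ for some $e\notin\mathrm{ran}\,F_\alpha$.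
\item Item $e\in K^2$: if $e\notin\mathrm{ran}\,F_\alpha$, add $(c,e)$ for some $c\notin\mathrm{dom}\,F_\alpha$.
\item Item an admissible system $(h_i,g_i)_{i\le k}$ on $V$: the sets
\[
\{h_i=c\}\ (c\in\mathrm{dom}\,F_\alpha),\quad\{h_i=h_j\},\quad\{g_i=e\}\ (e\in\mathrm{ran}\,F_\alpha),\quad\{g_i=g_j\}\qquad(i\ne j)
\]
are fewer than $\kappa$ definable subsets of $V$ with empty interior. By the Claim some $y\in V$ lies outside all of them. Add the pairs $(h_i(y),g_i(y))$, $i\le k$. Their first entries are distinct and not in $\mathrm{dom}\,F_\alpha$, and their second entries are distinct and not in $\mathrm{ran}\,F_\alpha$. So the result is again an injective partial function, and $y$ solves the system.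
\end{itemize}
The union $F$ of all $F_\alpha$ is a bijection $K\to K^2$ satisfying (G).
\end{proof}

\begin{remark}
If $(M,F)\models T_F$, then the graph of $F$ is dense in $M^3$, so $F$ is nowhere continuous. Indeed, given an interval $I$ and a box $Q\subseteq M^2$, shrink $I$ to be bounded and choose a nonconstant affine map $g:I\to Q$; then (G) solves $F(y)=g(y)$ with $y\in I$.
\end{remark}

\section{Moving points by back-and-forth}

We now prove that, in a saturated model of $T_F$, the partial maps sought in Section~\ref{sec:idea} exist. Let $\lambda=\max(|L|,\aleph_0)$, and let $(\mathbb M,F)\models T_F$ be $\lambda^+$-saturated; we write $\mathbb M$ for short. \emph{Small} means of size at most $\lambda$. Let $J=F^{-1}:\mathbb M^2\to\mathbb M$. The symbols $\mathrm{dcl}$ and $\mathrm{tp}_L$ still refer to $L$.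

Call $A\subseteq\mathbb M$ \emph{self-contained} if $A=\mathrm{dcl}(A)$ and $A$ is closed under $F_1$, $F_2$ and $J$. Let $\langle S\rangle$ be the least self-contained set containing $S$. It is small if $S$ is.

Let $\mathcal I$ be the set of all bijections $\sigma:A\to A'$ between small self-contained sets that are $L$-elementary and commute with $F_1$ and $F_2$. Such a $\sigma$ commutes with $J$ as well: for $e\in A^2$ we have $F(\sigma(J(e)))=\sigma(F(J(e)))=\sigma(e)$. Also, $\sigma\in\mathcal I$ implies $\sigma^{-1}\in\mathcal I$. If $A$ is small and self-contained, then $\mathrm{id}_A\in\mathcal I$. For an $L(A)$-definable set, function, formula or type $Z$, we write $Z^\sigma$ for the result of applying $\sigma$ to the parameters.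

The first lemma is the principle from Section~\ref{sec:idea}: the equations satisfied by new elements form an admissible system.

\begin{lemma}\label{lem:admissible}
Let $A$ be self-contained, let $d\ge1$, let $\bar b\in\mathbb M^d$ be independent over $A$, and let $\varphi$ be an $L(A)$-formula true of $\bar b$. Let $c_1,\dots,c_k$, $k\ge 0$, be distinct elements of $\mathbb M\setminus A$ such that
\[
c_i=h_i(\bar b),\qquad F(c_i)=g_i(\bar b)
\]
for $L(A)$-definable functions $h_i:\mathbb M^d\to\mathbb M$ and $g_i:\mathbb M^d\to\mathbb M^2$. Then there is an open $L(A)$-definable set $U$ with $\bar b\in U\subseteq\varphi(\mathbb M^d)$ such that, if $k\ge1$, the functions $h_i,g_i$ form an admissible system on $U$.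
\end{lemma}

\begin{proof}
Each of the following sets is $A$-definable. We show that none of them contains $\bar b$.
\begin{itemize}
\item $\{y:\neg\varphi(y)\}$. This holds by assumption.
\item $O_i=\{y:h_i\text{ is constant near }y\}$. This set is open and $h_i$ is locally constant on it. By (O2) the $A$-definable set $h_i(O_i)$ is finite, so it is contained in $\mathrm{dcl}(A)=A$. But $h_i(\bar b)=c_i\notin A$.
\item $\{h_i=h_j\}$ for $i\ne j$, because $c_i\ne c_j$.
\item $O_i'=\{y:g_i\text{ is constant near }y\}$. As before, applied to both coordinates of $g_i$, the set $g_i(O_i')$ is finite and contained in $A^2$. If $\bar b\in O_i'$, then $F(c_i)=g_i(\bar b)\in A^2$, so $c_i=J(F(c_i))\in A$, a contradiction.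
\item $\{g_i=g_j\}$ for $i\ne j$, because $F(c_i)\neq F(c_j)$ by injectivity of $F$.
\end{itemize}
Let $U$ be the interior of the complement of the union of these sets. It is open and $A$-definable, and $\bar b\in U$ by Lemma~\ref{lem:star}. Clearly $U\subseteq\varphi(\mathbb M^d)$. Let $k\ge1$. If $\{h_i=c\}$ or $\{g_i=e\}$ contained a nonempty open subset of $U$, the points of this subset would be in $O_i$ or $O_i'$, from which $U$ is disjoint. Also $U$ is disjoint from the sets $\{h_i=h_j\}$ and $\{g_i=g_j\}$, $i\ne j$. So the system is admissible on $U$.
\end{proof}

The next lemma extends a map $\sigma\in\mathcal I$ to a larger domain, and in addition allows us to choose approximately where some independent elements go.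

\begin{lemma}[Extension]\label{lem:ext}
Let $\sigma:A\to A'$ be in $\mathcal I$ and let $B\supseteq A$ be small and self-contained. Let $p\ge0$ and let $(b_1,\dots,b_p)\in B^p$ be independent over $A$. Let $W\subseteq\mathbb M^p$ be nonempty, open and $L(\mathbb M)$-definable, and suppose that all points of $W$ realize $\mathrm{tp}_L(b_1,\dots,b_p/A)^\sigma$. Then some $\sigma'\in\mathcal I$ extends $\sigma$, has domain $B$, and satisfies $(\sigma'(b_1),\dots,\sigma'(b_p))\in W$. For $p=0$ we take $W=\mathbb M^0$, and the conditions involving $W$ are void.
\end{lemma}

\begin{proof}
If $B=A$, then $p=0$ and $\sigma'=\sigma$ works. Otherwise extend $b_1,\dots,b_p$ to a basis $b=(b_i)_{i\in S}$ of $B$ over $A$, where the index set $S$ contains $1,\dots,p$. Then $1\le|S|\le\lambda$. Every $c\in B$ has the form $c=h_c(b)$ with $h_c$ a total $L(A)$-definable function of finitely many of the variables $y=(y_i)_{i\in S}$. Fix such an $h_c$ for each $c$, constant if $c\in A$, and put $g_c=(h_{F_1(c)},h_{F_2(c)})$; this makes sense because $B$ is closed under $F_1,F_2$. Then $F(c)=g_c(b)$.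

Consider the following set $\Sigma$ of formulas in the variables $y$:
\begin{enumerate}
\item[(1)] $\varphi^\sigma(y)$ for each $\varphi\in\mathrm{tp}_L(b/A)$;
\item[(2)] $(y_1,\dots,y_p)\in W$;
\item[(3)] $F(h_c^\sigma(y))=g_c^\sigma(y)$ for each $c\in B\setminus A$.
\end{enumerate}

\emph{$\Sigma$ is finitely satisfiable.} A finite part of $\Sigma$ involves one formula $\varphi$ (take a conjunction), distinct elements $c_1,\dots,c_k\in B\setminus A$, and, after renaming indices, only variables $y_1,\dots,y_d$ with $d\ge1$ and $d\ge p$, the first $p$ being the given ones. We regard $\varphi$, $h_{c_i}$ and $g_{c_i}$ as depending on $(y_1,\dots,y_d)$. Apply Lemma~\ref{lem:admissible} to $\bar b=(b_1,\dots,b_d)$, $\varphi$, and $h_i=h_{c_i}$, $g_i=g_{c_i}$, and let $U$ be the resulting set. Since $\sigma$ is $L$-elementary, $U^\sigma$ is open and contained in $\varphi^\sigma(\mathbb M^d)$, and if $k\ge1$, the functions $h_i^\sigma,g_i^\sigma$ form an admissible system on $U^\sigma$. Put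
\[
V=U^\sigma\cap(W\times\mathbb M^{d-p}).
\]
This set is open and $L(\mathbb M)$-definable. We claim that it is nonempty. For $p=0$ this holds because $U\ne\emptyset$ and $\sigma$ is $L$-elementary. For $p\ge1$ let $w\in W$. The formula $\exists y_{p+1}\cdots\exists y_d\,(y\in U)$ in $(y_1,\dots,y_p)$ belongs to $\mathrm{tp}_L(b_1,\dots,b_p/A)$, so $w$ satisfies its $\sigma$-image, and $w$ extends to a point of $V$. If $k=0$, any point of $V$ satisfies the finite part. If $k\ge1$, the restriction of the system to $V$ is admissible, and by (G) it has a solution $y\in V$, which satisfies the finite part.

\emph{Conclusion.} The set $\Sigma$ has at most $\lambda$ variables and parameters, so it is realized by some $b'=(b'_i)_{i\in S}$. By (1), the map $\sigma$ extends to an $L$-elementary bijection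
\[
\sigma':B=\mathrm{dcl}(A\cup b)\to B':=\mathrm{dcl}(A'\cup b'),\qquad\sigma'(b_i)=b_i',\quad\sigma'(c)=h_c^\sigma(b').
\]
By (3), $F(\sigma'(c))=F(h_c^\sigma(b'))=g_c^\sigma(b')=\sigma'(F(c))$ for $c\in B\setminus A$; for $c\in A$ the same holds because $\sigma\in\mathcal I$. So $\sigma'$ commutes with $F_1,F_2$, and $B'$ is closed under them. It is closed under $J$ too: if $e\in B'^2$, write $e=\sigma'(e_0)$ with $e_0\in B^2$, and put $c=J(e_0)\in B$; then $F(\sigma'(c))=\sigma'(e_0)=e$, so $J(e)=\sigma'(c)\in B'$. Hence $\sigma'\in\mathcal I$, and (2) gives the last assertion.
\end{proof}

\begin{lemma}\label{lem:elem}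
Every $\sigma\in\mathcal I$ is $L_F$-elementary.
\end{lemma}

\begin{proof}
By induction on the $L_F$-formula $\psi$ we show that $\mathbb M\models\psi(a)$ if and only if $\mathbb M\models\psi(\sigma(a))$, for all $\sigma:A\to A'$ in $\mathcal I$ and all tuples $a$ from $A$. The set $A$ is closed under all $L_F$-terms, and $\sigma$ commutes with them. Since $\sigma$ is $L$-elementary, atomic formulas are preserved. Boolean combinations are immediate. Suppose $\mathbb M\models\exists z\,\psi(a,z)$, say $\mathbb M\models\psi(a,c)$. By Lemma~\ref{lem:ext} with $p=0$ and $B=\langle A\cup\{c\}\rangle$, some $\sigma'\in\mathcal I$ extends $\sigma$ and has $c$ in its domain. By induction $\mathbb M\models\psi(\sigma(a),\sigma'(c))$. The converse follows by applying this to $\sigma^{-1}\in\mathcal I$.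
\end{proof}

\section{Closures do not see $F$}

We first show that, in the saturated model $\mathbb M$, if $X$ is definable over a small self-contained set $A$, then whether $b$ lies in the closure of $X$ depends only on the $L$-type of $b$ over $A$. One cannot hope for a map in $\mathcal I$ sending $b$ to a given $b'$ of the same $L$-type: with $X=\{F_1>0\}$, one of $b,b'$ may be in $X$ and the other not. But we only need points of $X$ near $b'$. We start from a point $x\in X$ near $b$ and move it near $b'$. If the coordinates of $x$ are dependent over $A$, as in $x=(t,t^2)$, then $x$ can only move along the locus described by this dependence. For this reason we parametrize the locus by independent coordinates and move these.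

\begin{lemma}\label{lem:types}
Let $A\subseteq\mathbb M$ be small and self-contained and let $X\subseteq\mathbb M^m$ be $L_F(A)$-definable. If $b,b'\in\mathbb M^m$ have the same $L$-type over $A$ and $b\in\mathrm{cl}(X)$, then $b'\in\mathrm{cl}(X)$.
\end{lemma}

\begin{proof}
Suppose that $U'=\prod_i(u_i',v_i')$ is a box containing $b'$ with $U'\cap X=\emptyset$.

\emph{Transporting the box.} Since $\mathrm{tp}_L(b/A)=\mathrm{tp}_L(b'/A)$, saturation gives $(u,v)$ with $\mathrm{tp}_L(b,u,v/A)=\mathrm{tp}_L(b',u',v'/A)$. Then $b\in U:=\prod_i(u_i,v_i)$, so there is some $x\in X\cap U$. Let $x_I$ be a subtuple of $x$ that is independent over $A$ and satisfies $x\in\mathrm{dcl}(A\cup x_I)^m$. If $I=\emptyset$, then $x\in A^m$. In this case $x\in U$ implies $x\in U'$, because $(u,v)$ and $(u',v')$ have the same $L$-type over $A$; this contradicts $U'\cap X=\emptyset$. So $I\ne\emptyset$. Write $x=\eta(x_I)$ with an $L(A)$-definable $\eta:\mathbb M^{|I|}\to\mathbb M^m$, and let $q=\mathrm{tp}_L(x_I/A)$.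

\emph{A realization of $q$ over $U'$.} For $\theta\in q$, the $L(A)$-condition $\exists y\,(\theta(y)\wedge\eta(y)\in U)$ holds of $(u,v)$. Hence it holds of $(u',v')$, with $U'$ in place of $U$. Since $q$ is closed under conjunction, saturation gives a realization $y'$ of $q$ with $\eta(y')\in U'$.

\emph{A box of realizations of $q$.} Let $\theta\in q$. By Lemma~\ref{lem:star} the point $x_I$ is in the interior of $\theta(\mathbb M^{|I|})$. So the $L(A)$-formula expressing that $y$ is an interior point of this set belongs to $q$, and $y'$ is an interior point of it as well. Similarly, by (O3) and Lemma~\ref{lem:star}, $\eta$ is continuous at $x_I$, hence at $y'$. Consider the conditions on $\varepsilon$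
\[
\varepsilon>0,\qquad \prod_{i\in I}(y_i'-\varepsilon,y_i'+\varepsilon)\subseteq\theta(\mathbb M^{|I|})\quad(\theta\in q).
\]
They are finitely satisfiable and have at most $\lambda$ parameters, so by saturation some $\varepsilon$ satisfies all of them. After shrinking $\varepsilon$, the box $W=\prod_{i\in I}(y_i'-\varepsilon,y_i'+\varepsilon)$ also satisfies $\eta(W)\subseteq U'$, and all points of $W$ realize $q$.

\emph{Moving $x$.} Apply Lemma~\ref{lem:ext} with $\sigma=\mathrm{id}_A$, $B=\langle A\cup x\rangle$, the tuple $x_I$ and the set $W$. We obtain $\sigma'\in\mathcal I$ that fixes $A$ pointwise and satisfies $\sigma'(x_I)\in W$. Then $\sigma'(x)=\eta(\sigma'(x_I))\in U'$, and $\sigma'(x)\in X$ by Lemma~\ref{lem:elem}. This contradicts $U'\cap X=\emptyset$.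
\end{proof}

By the lemma, membership in the $L_F(A)$-definable set $\mathrm{cl}(X)$ depends only on the $L$-type over $A$. A compactness argument turns this into $L(A)$-definability.

\begin{proposition}\label{prop:closure}
In every model $(M,F)$ of $T_F$, the closure of every definable set $X\subseteq M^m$ is $L(M)$-definable.
\end{proposition}

\begin{proof}
Let $X$ be defined by the $L_F$-formula $\psi(y,a)$, with $a$ a tuple from $M$. Let $\mathbb M\succeq(M,F)$ be $\lambda^+$-saturated, and let $A=\langle a\rangle$, computed in $\mathbb M$. Then $A$ is small, and $A\subseteq M$, because the elementary substructure $M$ is closed under $\mathrm{dcl}$, $F_1$, $F_2$ and $J$. Let $Y\subseteq\mathbb M^m$ be the closure of the set defined by $\psi(y,a)$ in $\mathbb M$. It is $L_F(A)$-definable.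

If $b\in Y$ and $q=\mathrm{tp}_L(b/A)$, then by Lemma~\ref{lem:types} no realization of $q$ lies outside $Y$. By saturation, and since $q$ is closed under conjunction, there is $\theta_b\in q$ with $\theta_b(\mathbb M^m)\subseteq Y$. The set of formulas $\{y\in Y\}\cup\{\neg\theta_b(y):b\in Y\}$ over $A$ is not realized, since each $b\in Y$ satisfies $\theta_b$. By saturation it is not finitely satisfiable, so $Y$ is the union of finitely many of the sets $\theta_b(\mathbb M^m)$. Thus $Y$ is defined by an $L(A)$-formula $\theta$. Since $A\subseteq M$ and $(M,F)\preceq\mathbb M$, the formula $\theta$ defines $\mathrm{cl}(X)$ in $M$.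
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:closure}]
Take $F$ from Lemma~\ref{lem:exist} and apply Proposition~\ref{prop:closure} with $M=K$. The complement of an open definable set is closed and definable, hence $L(K)$-definable. So every open definable set of $\mathbb K$ is definable in $\mathcal K$; the converse is trivial.
\end{proof}

Only closures become $L(K)$-definable, not all definable sets: the graph of $F$ is definable in $\mathbb K$ but not in $\mathcal K$, since o-minimal structures have no definable bijection $K\to K^2$.

\section{The disproof}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]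
\emph{Definable completeness.} Let $X\subseteq K$ be definable and nonempty. By Theorem~\ref{thm:closure}, $\mathrm{cl}(X)$ is $L(K)$-definable, hence a finite union of points and intervals. Therefore $\sup X=\sup\mathrm{cl}(X)$ and $\inf X=\inf\mathrm{cl}(X)$ exist in $K\cup\{\pm\infty\}$. For $X=\emptyset$ one has the usual values $\sup\emptyset=-\infty$ and $\inf\emptyset=+\infty$.

\emph{Definable discrete sets are finite.} Let $D\subseteq K^p$ be definable and discrete. If $d\in D$ and $U$ is an open set with $U\cap D=\{d\}$, then $U\cap\mathrm{cl}(D)\subseteq\mathrm{cl}(U\cap D)=\{d\}$. So $D$ is open in $\mathrm{cl}(D)$, and $\mathrm{cl}(D)\setminus D$ is closed. By Theorem~\ref{thm:closure} the two closed definable sets $\mathrm{cl}(D)$ and $\mathrm{cl}(D)\setminus D$ are $L(K)$-definable. Hence so is their difference $D$. By (O1), $D$ is a finite union of cells, and being discrete it contains no cell of dimension $e\ge1$, as such a cell is homeomorphic to a nonempty open subset of $K^e$. So $D$ is finite.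

\emph{Restrainedness.} If $D\subseteq K^p$ is definable and discrete and $g:K^p\to K$ is definable, then $g(D)$ is finite, hence nowhere dense.

\emph{The counterexample.} The definable family $X(r,s)=[-r,r]$ shows that $C=K$ is $\mathcal D_\Sigma$, and $\dim (C)=1$. The definable map $F:K\to K^2$ is bijective, so $\dim (F(C))=2$. For $n\ge1$ the map
\[
(x_1,\dots,x_n)\mapsto(x_1,\dots,x_{n-1},F_1(x_n),F_2(x_n))
\]
is a definable bijection $K^n\to K^{n+1}$.
\end{proof}

If $\mathcal K$ is the real ordered field, then ``$L(K)$-definable'' means semialgebraic. In this case $\mathbb K$ is a restrained expansion of the real field, its definable open sets are semialgebraic, and it defines a bijection $\mathbb R\to\mathbb R^2$.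

\section{Dimension of images: finite and discrete sets}

By Theorem~\ref{thm:B}, in the structure $\mathbb K$ of Theorem~\ref{thm:closure} the inequality $\dim (f(C))\le\dim (C)$ holds, for all definable $f$ on a given nonempty $\mathcal D_\Sigma$ set $C$, if and only if $C$ is finite. The point of the proof is that a $\mathcal D_\Sigma$ set exhausted by finite sets is finite. We show this by looking at the values of the parameter where the exhausting sets grow.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The alternatives exclude each other, since a finite set has no coordinate projection to some $K^d$, $d\ge1$, with nonempty interior. Let $C=\bigcup X(r,s)\ne\emptyset$ be $\mathcal D_\Sigma$ in $K^m$. Each $X(r,s)$ is closed, hence $L(K)$-definable by Theorem~\ref{thm:closure}.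

\emph{Case 1: some $X(r,s)$ is infinite.} By (O1) it contains a cell of dimension $e\ge1$, which a coordinate projection maps homeomorphically onto an open cell in $K^e$. This open cell contains a box, and the box contains a bounded open segment parallel to the first axis. Lifting the segment back to the cell we obtain a definable injection of a bounded open interval into $C$. Bounded open intervals are in definable bijection with $K$, as in the proof of Lemma~\ref{lem:exist}. Furthermore, $\varphi_1=\mathrm{id}$ and $\varphi_{n+1}(x)=(F_1(x),\varphi_n(F_2(x)))$ define bijections $\varphi_n:K\to K^n$. Combining these maps gives a definable injection $j:K^n\to C$ for every $n\ge1$. The map equal to $j^{-1}$ on $j(K^n)$ and to $0$ elsewhere is a definable surjection $C\to K^n$. Finally, $\dim (C)\ge1$, because by (O1) the infinite $L(K)$-definable set $X(r,s)\subseteq C$ has a coordinate projection to $K$ with nonempty interior. So (b) holds.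

\emph{Case 2: all $X(r,s)$ are finite.} Put $Z_t=X(t,1/t)$ for $t>0$. Then $Z_t\subseteq Z_{t'}$ for $t\le t'$, and $X(r,s)\subseteq Z_{\max(r,1/s)}$, so $C=\bigcup_tZ_t$. Let
\[
S=\{u>0:\ Z_v\ne Z_w\text{ whenever }0<v<u<w\},
\]
a definable set. For every $t>0$ we have $|S\cap(0,t)|\le|Z_t|$: if $u_1<\dots<u_l$ are in $S\cap(0,t)$, choose $0<v_0<u_1<v_1<u_2<\dots<u_l<v_l<t$; then $Z_{v_0}\subsetneq Z_{v_1}\subsetneq\dots\subsetneq Z_{v_l}\subseteq Z_t$, so $l\le|Z_t|$. Thus every $S\cap(0,t)$ is finite. Hence $S$ is discrete, and by Theorem~\ref{thm:disproof} it is finite.

Choose $t_0>0$ larger than all elements of $S$. We claim that $Z_a=Z_{a'}$ for $t_0<a<a'$. Suppose not. Then the definable set $E=\{u\ge a:Z_u=Z_a\}$ is bounded above by $a'$, because the sets $Z_u$ increase with $u$. By definable completeness $u^*=\sup E$ exists in $K$, and $u^*\ge a>t_0$. Let $0<v<u^*<w$. There is $u\in E$ with $v<u$, so $Z_v\subseteq Z_u=Z_a$. Since $w>u^*\ge a$, we have $Z_a\subseteq Z_w$ and $w\notin E$, so $Z_a\subsetneq Z_w$. Hence $Z_v\ne Z_w$. This shows $u^*\in S$, which contradicts $u^*>t_0$.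

It follows that $C=Z_{t_0+1}$ is finite. Then $\dim (C)=0$, and for every definable $f:C\to K^n$ the set $f(C)$ is finite and nonempty, so $\dim (f(C))=0$. So (a) holds.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $C=D_1\cup\dots\cup D_k\subseteq\mathbb K^m$ with $D_i$ definable and discrete, and let $f=(f_1,\dots,f_n)$. Extend each $f_j$ by $0$ to a definable function $g_j:\mathbb K^m\to\mathbb K$. Since $\mathbb K$ is restrained, each $g_j(D_i)$ is nowhere dense. So the finite union $f_j(C)=\bigcup_ig_j(D_i)$ is nowhere dense and has empty interior. If some coordinate projection of $f(C)$ to $\mathbb K^d$ with $d\ge1$ had nonempty interior, it would contain a box, and projecting the box to a coordinate we would find an interval inside some $f_j(C)$. This is impossible. Hence $\dim (f(C))\le0$.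
\end{proof}

\begin{thebibliography}{9}
\bibitem{D} L.~van den Dries, \emph{Tame Topology and O-minimal Structures}.
\bibitem{F} A.~Fornasiero, \emph{Expansions of the reals which do not define the natural numbers}, arXiv:1104.1699 (2011).
\bibitem{PS} A.~Pillay and C.~Steinhorn, \emph{Definable sets in ordered structures I}.
\end{thebibliography}

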